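\title{Primes in the class of idempotent semigroups}

\begin{abstract}
A nontrivial idempotent semigroup $X$ is prime in the sense of Tarski if, whenever $X$ is a direct factor of a product $Y_0\times Y_1$ of idempotent semigroups, it is a direct factor of $Y_0$ or of $Y_1$. We show by a short direct argument that the two-element semilattice is prime, and we then determine all primes. They are the left zero and right zero bands of prime or infinite cardinality, and the nontrivial bands $X$ that have no nontrivial rectangular homomorphic image and are a direct factor of $A$ or of $B$ whenever $X\cong A\times B$. The proof combines a refinement theorem for bands without nontrivial rectangular images with a cardinal invariant that detects left zero direct factors.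
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, semigroups are nonempty. A semigroup is \emph{idempotent}, or a \emph{band}, if it satisfies the identity $xx=x$. Let $\mathcal C$ be the class of all bands, with semigroup homomorphisms as maps. The direct product of two bands, with componentwise multiplication, is a band, and the one-element band (the final object of $\mathcal C$) is a unit for the direct product up to isomorphism; we call a band \emph{trivial} if it has one element. For bands $A$ and $B$ we write $A\mid B$, and call $A$ a \emph{direct factor} of $B$, if $B\cong A\times C$ for some band $C$. This relation is reflexive and transitive.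

\begin{definition}\label{def:prime}
A nontrivial band $X$ is \emph{prime} (in the sense of Tarski) if, for all bands $Y_0$ and $Y_1$, the relation $X\mid Y_0\times Y_1$ implies $X\mid Y_0$ or $X\mid Y_1$.
\end{definition}

Equivalently, the isomorphism class of $X$ is a prime element of the commutative monoid formed by the isomorphism classes of bands under direct product. The following question comes from Bergman's paper \cite{Bergman}:
\begin{quote}
\emph{Is there any prime in the class of all idempotent semigroups?}
\end{quote}

The simplest bands show what kind of monoid this is. A \emph{left zero} band satisfies $xy=x$, a \emph{right zero} band satisfies $xy=y$, and $L_M$ denotes the left zero band on a nonempty set $M$. We have $L_M\times L_N=L_{M\times N}$, and a direct factor of a left zero band is a homomorphic image of it, hence left zero. So among left zero bands, divisibility is divisibility of nonzero cardinals. For finite cardinals this is ordinary arithmetic, where the primes are the irreducible elements. For infinite cardinals it is not: $L_\omega\cong L_\omega\times L_\omega$, and $L_2\times L_\omega\cong L_3\times L_\omega$, so cancellation fails and an infinite factor can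 absorb the difference between two bands.

Call a band $X$ \emph{directly indecomposable} if $X\cong A\times B$ forces $A$ or $B$ to be trivial. This is a property of the factorizations of $X$ alone, whereas primality is tested against all products $Y_0\times Y_1$ of bands of all cardinalities. Absorption makes this test severe. If $X$ can be deformed into a band $X^*$ with $X\nmid X^*$ but $X^*\times L_\kappa\cong X\times L_\kappa$ for an infinite cardinal $\kappa$, and $X$ is not left zero, then $X$ is not prime. This already happens for a directly indecomposable band with three elements (Example~\ref{ex:T}), and one might guess that some such deformation exists for every $X$, so that there are no primes at all. The guess is wrong.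

A \emph{semilattice} is a commutative band. Let $\mathbf 2=\{0,1\}$ be the two-element semilattice, with $1\cdot1=1$ and $0\cdot 1=1\cdot 0=0\cdot 0=0$.

\begin{theorem}\label{thm:two}
The two-element semilattice $\mathbf 2$ is prime in $\mathcal C$.
\end{theorem}

This answers the question. All primes can be described. A band is \emph{rectangular} if it satisfies $xyx=x$; left zero and right zero bands are rectangular.

\begin{theorem}\label{thm:class}
A nontrivial band $X$ is prime in $\mathcal C$ if and only if one of the following holds:
\begin{enumerate}
\item[(1)] $X$ is a left zero band or a right zero band, and $|X|$ is a prime number or an infinite cardinal;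
\item[(2)] $X$ has no nontrivial rectangular homomorphic image, and whenever $X\cong A\times B$, then $X\mid A$ or $X\mid B$.
\end{enumerate}
\end{theorem}

The second condition in (2) is Definition~\ref{def:prime} restricted to the factorizations of $X$ itself. So for a band without nontrivial rectangular images, the test against all products reduces to the test against its own factorizations.

The proof of Theorem~\ref{thm:two} in Section~\ref{sec:two} uses only the first two facts recalled in Section~\ref{sec:bands}, and it is the model for the refinement theorem of Section~\ref{sec:refine}, which gives the primes of type (2). That method breaks down for left zero bands, and Section~\ref{sec:comp} develops a different tool for them: a cardinal invariant, multiplicative on products, that decides whether $L_M\mid Y$. The same invariant shows in Section~\ref{sec:absorb} that a nontrivial left zero image destroys primality unless the band is itself left zero. Section~\ref{sec:class} assembles the proof of Theorem~\ref{thm:class} and draws consequences. We assume the axiom of choice. It is used in the proof of Theorem~\ref{thm:class}, for cardinal arithmetic and for choosing bijections, and it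 is not used for Theorem~\ref{thm:two}.

\section{Standard facts about bands}\label{sec:bands}

\subsection*{Fibers}
In a product of bands each factor sits inside the product, over every point of the other factor.

\begin{lemma}\label{lem:fiber}
Let $Y=Y_0\times Y_1$ be a product of bands with projections $\pi_0,\pi_1$, and let $y_1\in Y_1$. Then $U=\pi_1^{-1}(y_1)$ is a subband of $Y$, and $\pi_0$ restricts to an isomorphism $U\to Y_0$.
\end{lemma}

\begin{proof}
We have $U=Y_0\times\{y_1\}$, which is closed under multiplication because $y_1y_1=y_1$, and $\pi_0|_U$ is a bijective homomorphism onto $Y_0$.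
\end{proof}

To prove $A\mid Y_0$ it therefore suffices to factor one fiber of $\pi_1$. Idempotence is needed here: if $Y_1$ is the additive semigroup of positive integers, no fiber of $\pi_1$ is a subsemigroup. For the same reason as in the lemma, every class of a \emph{congruence} on a band (an equivalence relation compatible with multiplication, such as the kernel of a homomorphism) is a subband.

\subsection*{The natural order}
On a band put $u\le v$ if $uv=vu=u$. This relation is reflexive by idempotence; it is antisymmetric since $u\le v\le u$ gives $u=uv=v$; and it is transitive since $u\le v\le w$ gives $uw=uvw=uv=u$ and $wu=wvu=vu=u$. Being defined by equations, it is preserved by homomorphisms and is computed componentwise in products. In a semilattice, $uv\le u$ and $uv\le v$.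

\subsection*{Rectangular bands}
A rectangular band $R$ satisfies $xyz=xy(zxz)=(x(yz)x)z=xz$. Fix $e\in R$. By this identity $Re$ is a left zero band, $eR$ is a right zero band, and $x\mapsto(xe,ex)$ is a homomorphism $R\to Re\times eR$ with inverse $(l,r)\mapsto lr$. Thus every rectangular band is a product of a left zero band and a right zero band, and a nontrivial one has a nontrivial left zero or right zero image. Consequently, \emph{a band has no nontrivial rectangular image if and only if it has no nontrivial left zero image and no nontrivial right zero image.}

\subsection*{The semilattice quotient}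
On a band $Y$ put $x\mathrel{\mathcal D}y$ if $xyx=x$ and $yxy=y$. By the theorem of McLean \cite{McLean} and Clifford \cite{Clifford}, the relation $\mathcal D$ is a congruence, the quotient $Y/\mathcal D$ is a semilattice, and each $\mathcal D$-class is a rectangular band. Since $\mathcal D$ is defined by equations, it is computed componentwise in products, so $(Y_0\times Y_1)/\mathcal D=Y_0/\mathcal D\times Y_1/\mathcal D$.

\subsection*{Duality}
Reversing the multiplication turns bands into bands, commutes with direct products, and exchanges left zero and right zero bands. Hence it preserves primality, and each statement below about left zero bands has a dual about right zero bands.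

\subsection*{Two coordinate systems}
If $X\mid Y_0\times Y_1$, we fix an isomorphism $X\times Z\cong Y_0\times Y_1$ and regard it as an identity, so that one band $Y=X\times Z=Y_0\times Y_1$ carries two coordinate systems. We write $(x,z)$ for the element with coordinates $x\in X$, $z\in Z$, and $\langle p,q\rangle$ for the element with coordinates $p\in Y_0$, $q\in Y_1$. The projections to $Y_0$, $Y_1$, $Z$ are $\pi_0$, $\pi_1$, $\zeta$. The sets $S_z=X\times\{z\}$ are the \emph{slices} of $Y$. We picture $Y_0\times Y_1$ as a grid whose rows are the fibers of $\pi_1$ and whose columns are the fibers of $\pi_0$; the task is to find out how the slices lie in the grid.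

\section{The two-element semilattice}\label{sec:two}

For $X=\mathbf 2$ each slice is a pair of points of the grid. We show that each pair lies in a row or in a column, that all pairs lie in the same direction, and that a row or a column is then a union of slices that factors through $\mathbf 2$.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $Y=\mathbf 2\times Z=Y_0\times Y_1$. Call $z\in Z$ \emph{horizontal} if $\pi_1(0,z)=\pi_1(1,z)$, and \emph{vertical} if $\pi_0(0,z)=\pi_0(1,z)$.

\emph{Step 1: every $z\in Z$ is horizontal or vertical.} Nothing is known about the identification of the two coordinate systems except that it respects multiplication, so we use the natural order, which is componentwise in both. Write $(0,z)=\langle p,q\rangle$ and $(1,z)=\langle p',q'\rangle$. From $(0,z)\le(1,z)$ we get $p\le p'$ and $q\le q'$, hence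
\[
(0,z)=\langle p,q\rangle\le\langle p,q'\rangle\le\langle p',q'\rangle=(1,z).
\]
Applying $\zeta$ gives $z\le\zeta\langle p,q'\rangle\le z$, so the corner $\langle p,q'\rangle$ lies in the slice $S_z$. If it equals $(0,z)$, then $q=q'$ and $z$ is horizontal. If it equals $(1,z)$, then $p=p'$ and $z$ is vertical.

\emph{Step 2: all $z$ are horizontal or all $z$ are vertical.} Otherwise, by Step 1, there are a horizontal $z$ and a vertical $z'$. Two slices interact only through their product, so put $t=zz'$. For $x,x'\in\mathbf 2$ we have $(xx',t)=(x,z)(x',z')$. Since $z'$ is vertical, $\pi_0(xx',t)=\pi_0(x,z)\,\pi_0(x',z')$ does not depend on $x'$; therefore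
\[
\pi_0(1,t)=\pi_0(1\cdot1,t)=\pi_0(1\cdot0,t)=\pi_0(0,t).
\]
Since $z$ is horizontal, $\pi_1(xx',t)=\pi_1(x,z)\,\pi_1(x',z')$ does not depend on $x$; therefore
\[
\pi_1(1,t)=\pi_1(1\cdot1,t)=\pi_1(0\cdot1,t)=\pi_1(0,t).
\]
So $(1,t)$ and $(0,t)$ have the same coordinates in $Y_0\times Y_1$, which is absurd.

\emph{Step 3: a row or a column factors.} Exchanging $Y_0$ and $Y_1$ if necessary, assume that all $z$ are horizontal, and put $q(z)=\pi_1(0,z)=\pi_1(1,z)$. The map $q\colon Z\to Y_1$ is a homomorphism, being the composite of $z\mapsto(1,z)$ with $\pi_1$, and it is onto because $\pi_1$ is onto and $\pi_1(x,z)=q(z)$. Fix $y_1\in Y_1$. Then $Z'=q^{-1}(y_1)$ is a nonempty subsemigroup of $Z$, and $\pi_1^{-1}(y_1)=\mathbf 2\times Z'$. By Lemma~\ref{lem:fiber}, $Y_0\cong\mathbf 2\times Z'$, that is, $\mathbf 2\mid Y_0$.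
\end{proof}

Step 1 used that the two elements of $\mathbf 2$ are comparable, and Step 2 used that both $1\cdot0$ and $0\cdot1$ differ from $1\cdot1$. Both properties say that $\mathbf 2$ is neither left zero nor right zero, and both steps fail for $L_2$.

\begin{example}\label{ex:L2}
Every bijection between left zero bands is an isomorphism. So for $X=L_2$ and $Y$ left zero, the slices can be any partition of the grid into pairs. In the grid $\{1,2\}\times\{1,2\}$, the pairs $\{\langle1,1\rangle,\langle2,2\rangle\}$ and $\{\langle1,2\rangle,\langle2,1\rangle\}$ lie neither in rows nor in columns. In the grid $\{1,2,3\}\times\{1,2\}$, the pair $\{\langle1,1\rangle,\langle1,2\rangle\}$ lies in a column while $\{\langle2,1\rangle,\langle3,1\rangle\}$ and $\{\langle2,2\rangle,\langle3,2\rangle\}$ lie in rows.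
\end{example}

\section{A refinement theorem}\label{sec:refine}

For a general band $X$ a slice need not lie in a row or a column, since $X$ may itself be a product. The right replacement for Step 1 is that each slice is a subrectangle of the grid. For $Y=Y_0\times Y_1$ define the \emph{corner map}
\[
g\colon Y\times Y\to Y,\qquad g(\langle p,q\rangle,\langle p',q'\rangle)=\langle p,q'\rangle .
\]
It is a homomorphism, it satisfies $g(u,u)=u$, and a subset $S\subseteq Y$ is closed under $g$ exactly when $S=\pi_0(S)\times\pi_1(S)$.

Two elements $u,v$ of a slice need no longer be comparable, so $g(u,v)$ cannot be squeezed between them. In a semilattice it can still be located by the order, as a least upper bound.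

\begin{lemma}\label{lem:semilattice}
Let $Y=X\times Z=Y_0\times Y_1$ be a semilattice. If $\zeta(u)=\zeta(v)=z$, then $\zeta(g(u,v))=z$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (b) at (0,0) {$uv=\langle pp',qq'\rangle$};
\node (l) at (-1.9,1.2) {$m_0=\langle p,qq'\rangle$};
\node (r) at (1.9,1.2) {$m_1=\langle pp',q'\rangle$};
\node (u) at (-3.8,2.4) {$u=\langle p,q\rangle$};
\node (g) at (0,2.4) {$g(u,v)=\langle p,q'\rangle$};
\node (v) at (3.8,2.4) {$v=\langle p',q'\rangle$};
\draw (b)--(l); \draw (l)--(u); \draw (l)--(g);
\draw (b)--(r); \draw (r)--(v); \draw (r)--(g);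
\end{tikzpicture}
\caption{Six elements of a product $Y_0\times Y_1$ of semilattices; along each line the lower element is below the upper one in the natural order. The element $m_0$ lies between $uv$ and $u$, the element $m_1$ lies between $uv$ and $v$, and the corner $\langle p,q'\rangle$ is the least upper bound of $m_0$ and $m_1$.}
\label{fig:corner}
\end{figure}

\begin{proof}
The factors $Y_0$ and $Y_1$ are images of $Y$, hence semilattices. Write $u=\langle p,q\rangle$, $v=\langle p',q'\rangle$, and put $m_0=\langle p,qq'\rangle$, $m_1=\langle pp',q'\rangle$ as in Figure~\ref{fig:corner}. Then $uv\le m_0\le u$ and $uv\le m_1\le v$. Since $\zeta(uv)=zz=z$ and $\zeta$ preserves the order, $\zeta(m_0)=\zeta(m_1)=z$; say $m_i=(x_i,z)$.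

The element $g(u,v)=\langle p,q'\rangle$ is an upper bound of $m_0$ and $m_1$, and it is the least one: if $\langle r,s\rangle\ge m_0$ and $\langle r,s\rangle\ge m_1$, then $r\ge p$ and $s\ge q'$. Now pass to the other coordinates and write $g(u,v)=(c,e)$. From $m_i\le(c,e)$ we get $x_0\le c$, $x_1\le c$ and $z\le e$. Then $(c,z)$ is also an upper bound of $m_0$ and $m_1$, so $(c,e)\le(c,z)$ and $e\le z$. Hence $e=z$.
\end{proof}

For an arbitrary band $Y$ the lemma applies to $Y/\mathcal D$ and determines $\zeta(g(u,v))$ up to $\mathcal D$, that is, up to a rectangular band. The hypothesis of the next theorem removes this ambiguity.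

\begin{theorem}\label{thm:refine}
Let $X$ be a band without nontrivial rectangular image, and suppose $X\mid Y_0\times Y_1$. Then $X\cong A\times B$ for some bands $A\mid Y_0$, $B\mid Y_1$.
\end{theorem}

\begin{proof}
Let $Y=X\times Z=Y_0\times Y_1$.

\emph{Step 1: each slice $S_z$ is closed under $g$.} Fix $u=(x_0,z)\in S_z$ and define $h\colon X\to Z$ by $h(x)=\zeta\bigl(g(u,(x,z))\bigr)$. We must show that $h$ is constantly $z$. The map $x\mapsto(u,(x,z))$ from $X$ to $Y\times Y$ is a homomorphism because $uu=u$ and $zz=z$, so $h$ is a homomorphism. Let a bar denote $\mathcal D$-classes. Since $\mathcal D$ is componentwise in both coordinate systems, the semilattice $Y/\mathcal D$ has the two decompositions $X/\mathcal D\times Z/\mathcal D=Y_0/\mathcal D\times Y_1/\mathcal D$, and their projection $\bar\zeta$ and corner map $\bar g$ satisfy $\bar\zeta(\bar v)=\overline{\zeta(v)}$ and $\bar g(\bar u,\bar v)=\overline{g(u,v)}$. Lemma~\ref{lem:semilattice} gives $\overline{h(x)}=\bar z$ for all $x$. So $h(X)$ is a subband of the $\mathcal D$-class of $z$, hence a rectangular image of $X$, hence trivial. Finally $h(x_0)=\zeta(g(u,u))=\zeta(u)=z$.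

\emph{Step 2: each slice factors $X$.} For $z\in Z$ let $A_z(x)=\pi_0(x,z)$ and $B_z(x)=\pi_1(x,z)$. These are homomorphisms $X\to Y_0$ and $X\to Y_1$; let $\alpha_z$ and $\beta_z$ be their kernels. We record three properties.
\begin{enumerate}
\item[(a)] \emph{If $x\mathrel{\alpha_z}y$ and $x\mathrel{\beta_z}y$, then $x=y$.} Indeed, $(x,z)$ and $(y,z)$ then have the same coordinates in $Y_0\times Y_1$.
\item[(b)] \emph{For all $x,y\in X$ there is $w\in X$ with $w\mathrel{\alpha_z}x$ and $w\mathrel{\beta_z}y$.} By Step 1 we can write $g((x,z),(y,z))=(w,z)$.
\item[(c)] \emph{Every class of $\alpha_z$ or of $\beta_z$ is a homomorphic image of $X$.} Let $E$ be an $\alpha_z$-class. By (a) and (b), for each $y\in X$ there is exactly one $\rho(y)\in E$ with $\rho(y)\mathrel{\beta_z}y$. Since $E$ is a subband and $\beta_z$ is a congruence, $\rho(y)\rho(y')\in E$ and $\rho(y)\rho(y')\mathrel{\beta_z}yy'$, so $\rho(yy')=\rho(y)\rho(y')$. Also $\rho(w)=w$ for $w\in E$, so $\rho$ is onto $E$. For $\beta_z$-classes exchange $\alpha_z$ and $\beta_z$.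
\end{enumerate}

\emph{Step 3: $\alpha_z$ and $\beta_z$ do not depend on $z$.} By (a) and (b) each slice gives a factorization $X\cong X/\alpha_z\times X/\beta_z$, but a row of the grid meets many slices, and we need them all to give the same factorization. As for $\mathbf 2$, we compare $z$ and $z'$ through $t=zz'$. From $(x,z)(y,z')=(xy,t)$ we get
\[
A_t(xy)=A_z(x)A_{z'}(y),\qquad B_t(xy)=B_z(x)B_{z'}(y)\qquad(x,y\in X).
\]
Let $E$ be an $\alpha_z$-class. For $x,y\in E$,
\[
A_t(x)A_t(y)=A_t(xy)=A_z(x)A_{z'}(y)=A_z(y)A_{z'}(y)=A_t(yy)=A_t(y),
\]
so $A_t(E)$ is a right zero band. By (c) it is an image of $X$, hence trivial. Thus $\alpha_z\subseteq\alpha_t$. Let $E'$ be an $\alpha_{z'}$-class. For $x,y\in E'$,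
\[
A_t(x)A_t(y)=A_t(xy)=A_z(x)A_{z'}(y)=A_z(x)A_{z'}(x)=A_t(xx)=A_t(x),
\]
so $A_t(E')$ is a left zero image of $X$, hence trivial, and $\alpha_{z'}\subseteq\alpha_t$. The same two computations with $B$ and $\beta$ in place of $A$ and $\alpha$ give $\beta_z\subseteq\beta_t$ and $\beta_{z'}\subseteq\beta_t$.

These inclusions are equalities, because one pair of complementary congruences cannot properly contain another. Precisely, let $x\mathrel{\alpha_t}y$, and choose $w$ with $w\mathrel{\alpha_z}x$ and $w\mathrel{\beta_z}y$ by (b). Then $w\mathrel{\alpha_t}x\mathrel{\alpha_t}y$ and $w\mathrel{\beta_t}y$, so $w=y$ by (a) for $t$, and $x\mathrel{\alpha_z}y$. Hence $\alpha_z=\alpha_t$. This argument used only the two inclusions $\alpha_z\subseteq\alpha_t$ and $\beta_z\subseteq\beta_t$, so it applies with $\alpha$ and $\beta$ exchanged and with $z'$ in place of $z$. Therefore $\alpha_z=\alpha_t=\alpha_{z'}$ and $\beta_z=\beta_t=\beta_{z'}$.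

\emph{Step 4: the rows and columns factor.} Write $\alpha,\beta$ for the common congruences and put $A=X/\alpha$, $B=X/\beta$. The homomorphism $x\mapsto(x/\alpha,x/\beta)$ from $X$ to $A\times B$ is injective by (a) and onto by (b). Fix $y_1\in Y_1$ and let $U=\pi_1^{-1}(y_1)$, so that $U\cong Y_0$ by Lemma~\ref{lem:fiber}. The set $W=\{(x/\beta,z):(x,z)\in U\}$ is a homomorphic image of $U$ in $B\times Z$, hence a band, and
\[
\psi\colon U\to A\times W,\qquad \psi(x,z)=\bigl(x/\alpha,(x/\beta,z)\bigr)
\]
is a homomorphism, injective by (a). To see that $\psi$ is onto, take $x'\in X$ and $(x,z)\in U$, and choose $w$ with $w\mathrel\alpha x'$ and $w\mathrel\beta x$. Since $\beta$ is the kernel of $B_z$, we have $\pi_1(w,z)=\pi_1(x,z)=y_1$. So $(w,z)\in U$, and $\psi(w,z)=(x'/\alpha,(x/\beta,z))$. Hence $Y_0\cong A\times W$ and $A\mid Y_0$. Exchanging the roles of $Y_0$ and $Y_1$ gives $B\mid Y_1$.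
\end{proof}

The hypothesis on $X$ was used in Steps 1 and 3, and the two grids of Example~\ref{ex:L2} show that each of these steps fails for $L_2$. The conclusion of the theorem also fails without the hypothesis; see Example~\ref{ex:T}.

\begin{corollary}\label{cor:type2}
A nontrivial band $X$ satisfying condition \textup{(2)} of Theorem~\ref{thm:class} is prime.
\end{corollary}

\begin{proof}
If $X\mid Y_0\times Y_1$, take $A$ and $B$ from Theorem~\ref{thm:refine}. By (2), $X\mid A\mid Y_0$ or $X\mid B\mid Y_1$.
\end{proof}

\section{Components, parallelism, and left zero factors}\label{sec:comp}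

For $X=L_M$ the slices may lie arbitrarily in the grid, so we abandon them and look for an intrinsic criterion for $L_M\mid Y$. In $L_M\times Z$ the product is $(m,z)(m',z')=(m,zz')$. Multiplication on the right never changes the index $m$, so the band falls into pieces $\{m\}\times Z$, and the maps $(m,z)\mapsto(m',z)$ identify these pieces. We define the finest such pieces in any band, describe abstractly the maps that identify them, and count.

\subsection*{Components}
Let $Y$ be a band, and let $\sim$ be the least equivalence relation on $Y$ with $u\sim us$ for all $u,s\in Y$. Its classes are the \emph{components} of $Y$, and $[u]$ denotes the component of $u$. Explicitly, $u\sim v$ if and only if $u$ and $v$ are joined by a finite chain in which, of any two consecutive terms, one is obtained from the other by multiplying on the right by an element of $Y$; all terms of such a chain lie in $[u]$.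

\begin{lemma}\label{lem:comp}
Let $Y$ be a band.
\begin{enumerate}
\item[(a)] Each component $C$ is a right ideal of $Y$, and $C$, regarded as a band, has only one component.
\item[(b)] $Y$ has a nontrivial left zero image if and only if $Y$ has more than one component.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u\in C$ and $s\in Y$, then $us\sim u$, so $us\in C$. Moreover $us=u(us)$, so each step of a chain in $C$ is also a right multiplication by an element of $C$.

(b) Since $[us]=[u]$, the map $u\mapsto[u]$ is a homomorphism onto the left zero band on the set of components. Conversely, a homomorphism $f$ to a left zero band satisfies $f(us)=f(u)f(s)=f(u)$, so it is constant on components.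
\end{proof}

\subsection*{Parallel components}
Components $C,C'$ of $Y$ are \emph{parallel}, written $C\parallel C'$, if there is a bijection $h\colon C\to C'$, called a \emph{parallelism}, such that for all $u\in C$ and $s,w\in Y$
\begin{align}
h(us)&=h(u)s,\tag{P1}\\
w\,h(u)&=w\,u.\tag{P2}
\end{align}
Condition (P1) says that $h$ respects the right action of $Y$, and (P2) says that $u$ and $h(u)$ cannot be told apart as right-hand factors of a product. The maps $(m,z)\mapsto(m',z)$ in $L_M\times Z$ have both properties. Identity maps and composites of parallelisms are parallelisms. So is the inverse of $h$: if $v=h(u)$, then $vs=h(us)$ gives $h^{-1}(vs)=h^{-1}(v)s$, and $w\,h^{-1}(v)=wu=wv$. Thus $\parallel$ is an equivalence relation on the set of components. Let $\nu(C)\ge1$ be the cardinality of the $\parallel$-class of $C$. Components, parallelism and $\nu$ are preserved by isomorphisms of bands.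

In $L_M$ the components are the singletons, and the map $\{m\}\to\{m'\}$ is a parallelism because $m's=m'$ and $wm'=w=wm$. So $\nu(\{m\})=|M|$. In $\mathbf 2$ there is one component, since $1\sim1\cdot0=0$.

\begin{lemma}\label{lem:prod}
The components of $Y_0\times Y_1$ are the sets $C_0\times C_1$ with $C_i$ a component of $Y_i$. Moreover $C_0\times C_1\parallel C_0'\times C_1'$ if and only if $C_0\parallel C_0'$ and $C_1\parallel C_1'$. Hence $\nu(C_0\times C_1)=\nu(C_0)\,\nu(C_1)$.
\end{lemma}

\begin{proof}
A right multiplication in $Y_0\times Y_1$ preserves the component of each coordinate, so each component of the product lies in a set $C_0\times C_1$. Conversely, idempotence lets us move one coordinate at a time: $(u_0,u_1)(s,u_1)=(u_0s,u_1)$ and $(u_0,u_1)(u_0,s)=(u_0,u_1s)$. So a chain from $u_0$ to $v_0$ in $Y_0$ and a chain from $u_1$ to $v_1$ in $Y_1$ give $(u_0,u_1)\sim(v_0,u_1)\sim(v_0,v_1)$.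

If $h_i\colon C_i\to C_i'$ are parallelisms, then $h_0\times h_1$ satisfies (P1) and (P2) in each coordinate. Conversely, let $h\colon C_0\times C_1\to C_0'\times C_1'$ be a parallelism. The difficulty is that $h$ is not given as a product of two maps; we show that it sends a row $C_0\times\{u_1\}$ onto a row. Fix $u_1\in C_1$ and write $h(u_0,u_1)=(k(u_0),l(u_0))$ for $u_0\in C_0$. By (P2),
\[
w_0\,k(u_0)=w_0u_0,\qquad w_1\,l(u_0)=w_1u_1\qquad(w_0\in Y_0,\ w_1\in Y_1).
\]
Taking $w_1=l(u_0)$ gives $l(u_0)=l(u_0)u_1$. By (P1), for $s\in Y_0$,
\[
h(u_0s,u_1)=h(u_0,u_1)(s,u_1)=\bigl(k(u_0)s,\;l(u_0)u_1\bigr)=\bigl(k(u_0)s,\;l(u_0)\bigr).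
\]
Thus $k(u_0s)=k(u_0)s$, and $l(u_0s)=l(u_0)$, so that $l$ is constant along chains and hence on $C_0$; let $b\in C_1'$ be its value. The map $k\colon C_0\to C_0'$ satisfies (P1) and (P2), and it is injective because $h$ is injective and $l$ is constant. The same argument for the parallelism $h^{-1}$ and the element $b$ gives $h^{-1}(v_0,b)=(k'(v_0),c)$ for $v_0\in C_0'$, with $c$ independent of $v_0$. Taking $v_0=k(u_0)$ shows $c=u_1$. So $h(k'(v_0),u_1)=(v_0,b)$, that is, $k(k'(v_0))=v_0$, and $k$ is onto $C_0'$. Hence $C_0\parallel C_0'$, and exchanging the factors gives $C_1\parallel C_1'$.

The $\parallel$-class of $C_0\times C_1$ is therefore in bijection with the product of the $\parallel$-classes of $C_0$ and $C_1$, which gives the formula for $\nu$.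
\end{proof}

A cardinal $\mu$ is a \emph{multiple} of a cardinal $\lambda$ if $\mu=\lambda\lambda'$ for some cardinal $\lambda'$. We use the standard fact that the product of two nonzero cardinals, at least one of them infinite, is the larger of the two. In particular, if $\kappa$ is infinite, a product of two cardinals less than $\kappa$ is less than $\kappa$.

\begin{lemma}\label{lem:crit}
Let $Y$ be a band.
\begin{enumerate}
\item[(a)] For a nonempty set $M$, we have $L_M\mid Y$ if and only if $\nu(C)$ is a multiple of $|M|$ for every component $C$ of $Y$.
\item[(b)] If all components of $Y$ are parallel, then $Y\cong L_M\times Y'$, where $M$ is the set of components of $Y$ and $Y'$ is a component of $Y$; the band $Y'$ has only one component.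
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $Y\cong L_M\times Z$, then by Lemma~\ref{lem:prod} the components of $Y$ correspond to the sets $\{m\}\times D$ with $D$ a component of $Z$, and $\nu(\{m\}\times D)=|M|\,\nu(D)$.

Conversely, suppose that every $\nu(C)$ is a multiple of $|M|$. We arrange each $\parallel$-class in an array with rows indexed by $M$ and take the union of the components in one row as the complementary factor. For each $\parallel$-class $E$ choose a set $K_E$ and a bijective indexing $(m,k)\mapsto C_{E,m,k}$ of $E$ by $M\times K_E$. Fix $m_0\in M$, and let $Z$ be the union of the components $C_{E,m_0,k}$ over all $E$ and all $k\in K_E$. Then $Z$ is a nonempty right ideal of $Y$, hence a subband. For each triple $(E,m,k)$ choose a parallelism $C_{E,m_0,k}\to C_{E,m,k}$, and for each $m$ let $\tau_m\colon Z\to Y$ be the union of these maps over all $E$ and $k$. Define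
\[
\varphi\colon L_M\times Z\to Y,\qquad\varphi(m,z)=\tau_m(z).
\]
It maps $\{m\}\times C_{E,m_0,k}$ bijectively onto $C_{E,m,k}$, and every component of $Y$ is $C_{E,m,k}$ for exactly one triple, so $\varphi$ is a bijection. By (P2) for $\tau_{m'}$ and then (P1) for $\tau_m$,
\[
\varphi(m,z)\,\varphi(m',z')=\tau_m(z)\,\tau_{m'}(z')=\tau_m(z)\,z'=\tau_m(zz')=\varphi\bigl((m,z)(m',z')\bigr).
\]
So $\varphi$ is an isomorphism.

(b) Apply the construction with $M$ the set of all components, which is the only $\parallel$-class $E$, and with $K_E$ a one-element set. Then $Z$ is a single component of $Y$, and it has one component as a band by Lemma~\ref{lem:comp}(a).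
\end{proof}

Primality of $L_M$ among all bands is now reduced to primality of $|M|$ among nonzero cardinals.

\begin{proposition}\label{prop:leftzero}
If $|M|$ is a prime number or an infinite cardinal, then $L_M$ is prime. Dually, so is the right zero band on $M$.
\end{proposition}

\begin{proof}
The band $L_M$ is nontrivial. Suppose $L_M\nmid Y_0$ and $L_M\nmid Y_1$. By Lemma~\ref{lem:crit}(a) there are components $C_i$ of $Y_i$ such that $\nu(C_i)$ is not a multiple of $|M|$. We claim that $\nu(C_0)\nu(C_1)$ is not a multiple of $|M|$.

Let $|M|=p$ be a prime number. Every infinite cardinal $\lambda$ equals $p\lambda$, so $\nu(C_0)$ and $\nu(C_1)$ are positive integers not divisible by $p$, and neither is their product. Let $|M|=\kappa$ be infinite. The nonzero multiples of $\kappa$ are exactly the cardinals $\ge\kappa$. So $1\le\nu(C_i)<\kappa$, and hence $1\le\nu(C_0)\nu(C_1)<\kappa$, which proves the claim.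

By Lemma~\ref{lem:prod}, $\nu(C_0\times C_1)$ is not a multiple of $|M|$, and Lemma~\ref{lem:crit}(a) gives $L_M\nmid Y_0\times Y_1$.
\end{proof}

\section{Absorption by a large left zero band}\label{sec:absorb}

It remains to show that a band with several components is not prime unless it is left zero. The idea is to repeat some components infinitely often and others not; a further factor $L_\kappa$ hides the change. It is visible on three elements.

\begin{example}\label{ex:T}
Let $T=\{a,b,c\}$ with $bx=b$ and $cx=c$ for all $x$, and $aa=a$, $ab=ac=b$. To verify associativity it suffices to check $(ay)z=a(yz)$: for $y\in\{b,c\}$ both sides are $b$, and for $y=a$ it says $az=a(az)$, which holds for $z=a,b,c$. The band $T$ is directly indecomposable because $|T|=3$. Its components are $\{a,b\}$ and $\{c\}$, so it has a two-element left zero image; it is not left zero since $ab\ne a$.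

We show that $T$ is not prime. Let
\[
T^*=(\{a,b\}\times\omega)\cup\{(c,0)\}\subseteq T\times L_\omega ,
\]
a subband because $(x,i)(y,j)=(xy,i)$ with $xy$ in the component of $x$. Fix a bijection $\theta\colon\omega\times\omega\to\omega$, and map $T^*\times L_\omega$ to $T\times L_\omega$ by $((x,i),j)\mapsto(x,\theta(i,j))$ for $x\in\{a,b\}$ and $((c,0),j)\mapsto(c,j)$. This is a bijection, and it is multiplicative because on both sides a product keeps the component and the indices of its left factor. So $T\mid T^*\times L_\omega$, and $T\nmid L_\omega$ since $T$ is not left zero. Suppose $T^*\cong T\times W$. The components of $T^*$ are the two-element sets $\{a,b\}\times\{i\}$ and the single one-element set $\{(c,0)\}$. For a component $D$ of $W$, Lemma~\ref{lem:prod} shows that $\{a,b\}\times D$ is a component of $T\times W$, so $2|D|\le2$ and $|D|=1$. Then each $\{c\}\times D$ is a one-element component, so $W$ has only one component and is trivial. This makes $T^*$ finite, which is false. Hence $T\nmid T^*$.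

The conclusion of Theorem~\ref{thm:refine} fails here as well: if $T\cong A\times B$ with $A\mid T^*$ and $B\mid L_\omega$, then $A\cong T$ or $B\cong T$ by indecomposability, so $T\mid T^*$ or $T\mid L_\omega$.
\end{example}

In the example, the two components were told apart by their sizes. In general, sizes do not separate nonparallel components, and the invariant $\nu$ takes their place: we leave one $\parallel$-class as it is and inflate all others beyond $|X|$. This gives nothing when there is only one $\parallel$-class, but then Lemma~\ref{lem:crit}(b) factors the band.

\begin{proposition}\label{prop:noimage}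
If $X$ is prime and not left zero, then $X$ has no nontrivial left zero image. Dually, if $X$ is prime and not right zero, then $X$ has no nontrivial right zero image.
\end{proposition}

\begin{proof}
Let $X$ be prime and not left zero. By Lemma~\ref{lem:comp}(b) it suffices to show that $X$ has only one component.

\emph{Step 1: the inflated band $X^*$.} Let $E_0$ be a $\parallel$-class of components of $X$, and let $\kappa>|X|$ be an infinite cardinal, regarded as a set with an element $0$. For a component $C$ of $X$ put $M_C=\{0\}$ if $C\in E_0$ and $M_C=\kappa$ otherwise, and let
\[
X^*=\{(x,i):x\in X,\ i\in M_{[x]}\}\subseteq X\times L_\kappa .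
\]
This is a subband, since $(x,i)(y,j)=(xy,i)$ and $[xy]=[x]$. For each $C$ choose a bijection $\theta_C\colon M_C\times\kappa\to\kappa$, and define
\[
\Theta\colon X^*\times L_\kappa\to X\times L_\kappa,\qquad\Theta((x,i),j)=(x,\theta_{[x]}(i,j)).
\]
For each $x$, the map $\Theta$ sends the elements with first entry $x$ bijectively onto $\{x\}\times\kappa$, so $\Theta$ is a bijection. The product $((x,i),j)((x',i'),j')=((xx',i),j)$ is sent to $(xx',\theta_{[xx']}(i,j))=(xx',\theta_{[x]}(i,j))$, which is the product of the images. So $\Theta$ is an isomorphism, and $X\mid X^*\times L_\kappa$. Since $X$ is not left zero, $X\nmid L_\kappa$. As $X$ is prime, $X^*\cong X\times W$ for some band $W$.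

\emph{Step 2: the invariant $\nu$ on $X^*$.} Note that $(s,0)\in X^*$ for every $s\in X$. Right multiplication in $X^*$ preserves the pair $([x],i)$, and $(x,i)(s,0)=(xs,i)$, so chains in $X$ lift to chains in $X^*$. Hence the components of $X^*$ are the sets $C\times\{i\}$ with $C$ a component of $X$ and $i\in M_C$. We claim that $C\times\{i\}\parallel C'\times\{i'\}$ in $X^*$ if and only if $C\parallel C'$ in $X$. Bijections $h\colon C\to C'$ correspond to bijections $h^*\colon C\times\{i\}\to C'\times\{i'\}$ by $h^*(x,i)=(h(x),i')$. For $(s,j)\in X^*$, condition (P1) for $h^*$ reads $(h(xs),i')=(h(x)s,i')$, and (P2) reads $(s\,h(x),j)=(sx,j)$. Since every $s\in X$ occurs as a first coordinate, $h^*$ is a parallelism exactly when $h$ is. This proves the claim.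

Consequently the components $C\times\{0\}$ with $C\in E_0$ form one $\parallel$-class $\mathcal E$ of $X^*$, on which $\nu=|E_0|\le|X|$. If $C$ lies in a $\parallel$-class $E\ne E_0$, then $\nu(C\times\{i\})=|E|\,\kappa=\kappa$, because $1\le|E|\le|X|<\kappa$. So \emph{the components of $X^*$ with $\nu<\kappa$ are exactly the members of $\mathcal E$, and they are pairwise parallel.}

\emph{Step 3: all components of $X$ are parallel.} Transport this statement to $X\times W$, and let $C_1\times C_2$ be a component of $X\times W$ corresponding to a member of $\mathcal E$. By Lemma~\ref{lem:prod}, $\nu(C_1)\nu(C_2)\le|X|$, so $\nu(C_2)\le|X|$. Let $C_1'$ be any component of $X$. Then $\nu(C_1')\le|X|$, so $\nu(C_1'\times C_2)\le|X|^2<\kappa$. Hence $C_1'\times C_2$ also corresponds to a member of $\mathcal E$, so $C_1'\times C_2\parallel C_1\times C_2$, and $C_1'\parallel C_1$ by Lemma~\ref{lem:prod}.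

\emph{Step 4: $X$ has one component.} By Lemma~\ref{lem:crit}(b), $X\cong L_M\times X'$, where $M$ is the set of components of $X$ and $X'$ has one component. Again $X\nmid L_M$ because $X$ is not left zero, so primality gives $X'\cong X\times W'$ for some band $W'$. By Lemma~\ref{lem:prod}, the components of $X'$ are in bijection with the pairs consisting of a component of $X$ and a component of $W'$. There is only one such pair, so $|M|=1$.
\end{proof}

\section{The classification and its consequences}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Bands satisfying (1) are prime by Proposition~\ref{prop:leftzero}, and nontrivial bands satisfying (2) are prime by Corollary~\ref{cor:type2}.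

Conversely, let $X$ be prime. Suppose first that $X$ is left zero. Then $|X|\ne1$. If $|X|=mn$ were finite with $m,n>1$, then $X\cong L_m\times L_n$, while $X\nmid L_m$ and $X\nmid L_n$ because $m,n<|X|$; this contradicts primality. So $|X|$ is a prime number or infinite, and (1) holds. The case of a right zero band is dual.

Now suppose that $X$ is neither left zero nor right zero. By Proposition~\ref{prop:noimage}, $X$ has no nontrivial left zero image and no nontrivial right zero image, hence no nontrivial rectangular image (Section~\ref{sec:bands}). If $X\cong A\times B$, then $X\mid A\times B$, so $X\mid A$ or $X\mid B$ by primality. Thus (2) holds.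
\end{proof}

Call the natural order of a band \emph{connected} if any two elements are joined by a finite chain in which consecutive terms are comparable.

\begin{corollary}\label{cor:indec}
Every nontrivial directly indecomposable band with no nontrivial rectangular image is prime. In particular, every nontrivial directly indecomposable band whose natural order is connected is prime; this includes all nontrivial directly indecomposable semilattices and all nontrivial directly indecomposable bands with a zero or an identity.
\end{corollary}

\begin{proof}
If $X$ is directly indecomposable and $X\cong A\times B$, then $X\cong A$ or $X\cong B$, so the first claim follows from Theorem~\ref{thm:class}(2). If $u\le v$, then $vuv=u$, and a homomorphism $f$ to a rectangular band satisfies $f(u)=f(v)f(u)f(v)=f(v)$. So $f$ is constant when the natural order is connected. The order is connected in a semilattice because $u\ge uv\le v$, in a band with zero because $0\le u$ for all $u$, and in a band with identity because $u\le1$ for all $u$.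
\end{proof}

Theorem~\ref{thm:two} is the smallest case of this corollary.

\begin{corollary}\label{cor:finite}
A finite nontrivial band is prime if and only if it is a left zero or right zero band of prime order, or it is directly indecomposable and has no nontrivial rectangular image.
\end{corollary}

\begin{proof}
Let $X$ be finite. If $X\cong A\times B$ and $X\mid A$, then $|A||B|=|X|\le|A|$, so $B$ is trivial; if $X\mid B$, then $A$ is trivial. Thus the second condition in Theorem~\ref{thm:class}(2) implies direct indecomposability, and the converse was noted in the proof of Corollary~\ref{cor:indec}.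
\end{proof}

Direct indecomposability is not sufficient for primality, by Example~\ref{ex:T}. It is not necessary either: $L_\omega\cong L_\omega\times L_\omega$ is prime, and there are also decomposable primes of type (2).

\begin{example}\label{ex:fin}
Let $X$ be the semilattice of finite subsets of $\omega$ under union. It has no nontrivial rectangular image, by the proof of Corollary~\ref{cor:indec}. Suppose $X\cong A\times B$. The identity $\emptyset$ of $X$ corresponds to a pair $(e_A,e_B)$ of identities of $A$ and $B$. Identify $A$ and $B$ with the subsemilattices of $X$ corresponding to $A\times\{e_B\}$ and $\{e_A\}\times B$. Then $A\cap B=\{\emptyset\}$, and every element of $X$ is $r\cup s$ for a unique pair $r\in A$, $s\in B$. Writing a singleton as $\{n\}=r\cup s$, we see that $r=\{n\}$ or $s=\{n\}$, so $\{n\}$ lies in exactly one of $A$ and $B$. Let $N_A$ and $N_B$ be the sets of those $n$ with $\{n\}\in A$ and $\{n\}\in B$; they are complementary. Being closed under union and containing $\emptyset$, the set $A$ contains all finite subsets of $N_A$, and $B$ contains all finite subsets of $N_B$. If $r\in A$, then $r\cup\emptyset=(r\cap N_A)\cup(r\cap N_B)$, and uniqueness gives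 $r=r\cap N_A$. So $A$ consists exactly of the finite subsets of $N_A$, and by symmetry $B$ consists of the finite subsets of $N_B$. One of $N_A$, $N_B$ is infinite, so $A\cong X$ or $B\cong X$. Hence $X$ satisfies condition (2) of Theorem~\ref{thm:class} and is prime. It is decomposable: splitting a finite set into its even and odd elements gives $X\cong X\times X$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Bergman}
George M. Bergman, \emph{On semigroups that are prime in the sense of Tarski, and groups prime in the senses of Tarski and of Rhodes}, arXiv:2409.15541 (2024).

\bibitem{Clifford}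
Clifford (1954).

\bibitem{McLean}
McLean, Amer. Math. Monthly \textbf{61} (1954).

\end{thebibliography}
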